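\title{Total orders on spaces of dimension $n$: the sharp snake number is $2n+1$}

\begin{abstract}
The snake number of a total order on a metric space counts how many times the order can alternate between arbitrarily small neighborhoods of two distinct points. Let $s(n)$ be the least number such that every compact metric space of covering dimension at most $n$ admits a total order with snake number at most $s(n)$. We prove that $s(n)=2n+1$ for all $n\ge 1$. An order with snake number at most $s$ yields a continuous map from the space of pairs of distinct points to the sphere $S^{s-1}$ that changes sign when the two points are interchanged; for the join of $n+1$ three-point sets and $s=2n$ the Borsuk--Ulam theorem excludes such a map. The upper bound $2n+1$ holds for all metric spaces of dimension at most $n$, and the same method links snake numbers of polyhedra to their embeddings in Euclidean space.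
\end{abstract}

\section{Introduction}\label{sec:intro}

The usual order on the real line respects the topology in a strong sense: if $x<y$, then a whole neighborhood of $x$ lies below a whole neighborhood of $y$. A circle has no order with this property, as we shall see, and one may ask how close to it an order on a given space can come. The snake number measures the distance from this ideal by counting alternations.

Throughout, an \emph{order} $T$ on a set $M$ is a strict total order: an irreflexive, transitive relation $<_T$ such that $x<_Ty$ or $y<_Tx$ for any distinct $x,y\in M$. We write $<$ for $<_T$ when the order is understood. An ordered pair $(U_1,U_2)$ of subsets of $M$ \emph{contains a snake of length $s$} if there are points $a_0<a_1<\dots<a_s$ with $a_i\in U_1$ for all even $i$ and $a_i\in U_2$ for all odd $i$. Now let $M$ be a metric space, with open balls $B_\varepsilon(x)$. For distinct $x,y\in M$, the \emph{snake number} $\operatorname{Snake}_T(x,y)$ is the greatest $s$ such that for every $\varepsilon>0$ the pair $(B_\varepsilon(x),B_\varepsilon(y))$ contains a snake of length $s$; if there is no greatest such $s$, then $\operatorname{Snake}_T(x,y)=\infty$. Finally,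
\[
\operatorname{Snake}(M,T)=\sup_{x,y\in M,\ x\ne y}\operatorname{Snake}_T(x,y),
\]
with the value $0$ if $M$ has fewer than two points.

Three observations will be used throughout. First, the point $x$ alone is a snake of length $0$, and dropping the last point of a snake of length $k\ge1$ leaves a snake of length $k-1$ in the same pair of sets. So the set of those $s$ for which all pairs of balls contain a snake of length $s$ is a nonempty initial segment of $\{0,1,2,\dots\}$, and for every integer $k\ge 0$,
\begin{equation}\label{eq:threshold}
\begin{gathered}
\operatorname{Snake}_T(x,y)\le k \iff \text{for some }\varepsilon>0\text{ the pair }(B_\varepsilon(x),B_\varepsilon(y))\\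
\text{contains no snake of length }k+1 .
\end{gathered}
\end{equation}
Second, such an $\varepsilon$ may be replaced by any smaller one, since smaller balls contain fewer snakes. Third, balls may be replaced by arbitrary neighborhoods of $x$ and $y$, because every neighborhood contains a ball; hence the snake number depends only on the topology of $M$, not on the metric.

\begin{example}\label{ex:first}
(a) If $x<y$, then these two points form a snake of length $1$ in every pair of balls, so $\operatorname{Snake}_T(x,y)\ge1$. For the usual order on an interval and $x<y$, small balls around $x$ lie below small balls around $y$, so $\operatorname{Snake}_T(x,y)=1$ and $\operatorname{Snake}_T(y,x)=0$.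

(b) Order the circle $\mathbb R/\mathbb Z$ as the interval $[0,1)$. Pairs of nonzero points behave as in (a). A small ball around $0$, however, consists of a lowest piece $[0,\varepsilon)$ and a highest piece $(1-\varepsilon,1)$, with a small ball around $y\neq0$ in between. Hence $\operatorname{Snake}_T(0,y)=2$ and $\operatorname{Snake}_T(y,0)=1$, and the snake number of this order is $2$.

(c) Order the square $[0,1]^2$ lexicographically and let $x=(\tfrac12,0)$, $y=(\tfrac12,1)$. For $t_0<t_1<t_2<\cdots$ close to $\tfrac12$ we have $(t_0,0)<(t_1,1)<(t_2,0)<\cdots$, so $\operatorname{Snake}_T(x,y)=\infty$.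
\end{example}

An order chosen carelessly can thus have infinite snake number, and it is natural to ask how well the best order does in terms of the dimension of the space. Recall that the \emph{covering dimension} satisfies $\dim M\le n$ if every finite open cover of $M$ has a finite open refinement in which each point lies in at most $n+1$ members. A \emph{compact polyhedron} is the underlying space of a finite simplicial complex; its covering dimension is the largest dimension of a simplex of the complex. The following problem is posed in \cite{Mitrofanov}.

\medskip
\noindent\emph{For an integer $n\ge1$, determine the least $s(n)$ such that every compact metric space $M$ with $\dim M\le n$ admits an order $T$ with $\operatorname{Snake}(M,T)\le s(n)$.}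
\medskip

A \emph{tripod} is the union of three arcs joined at a common endpoint, that is, the cone over a three-point space. The product of $n$ tripods is a compact metric space of dimension $n$. Three facts are known.
\begin{itemize}
\item[(i)] Every compact metric space $M$ with $\dim M\le n$ has an order $T$ with $\operatorname{Snake}(M,T)\le 2n+1$.
\item[(ii)] For every order on the product of $n$ tripods, some pair of points has snake number at least $2n$.
\item[(iii)] $s(1)=3$.
\end{itemize}
By (i) and (ii), $s(n)\in\{2n,2n+1\}$, and (iii) suggests the larger value. This guess is correct.

\begin{theorem}\label{thm:main}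
For every integer $n\ge1$ we have $s(n)=2n+1$.
\end{theorem}

The lower bound comes from one explicit polyhedron. View $\mathbb R^{3(n+1)}$ as $n+1$ \emph{blocks} of three coordinates, $x=(x_{ij})_{0\le i\le n,\ 1\le j\le3}$, with standard basis $e_{ij}$. Write $|x|=\sum_{i,j}|x_{ij}|$ for the $\ell^1$-norm, and call the set of indices $(i,j)$ with $x_{ij}\neq0$ the \emph{support} of $x$. Let $M_n$ be the set of all $x$ such that $x_{ij}\ge0$, $|x|=1$, and each block has at most one nonzero coordinate; we give it the $\ell^1$-metric. It is the union of the $3^{n+1}$ simplices $\operatorname{conv}(e_{0j_0},\dots,e_{nj_n})$, which are faces of the standard simplex on all $e_{ij}$; so $M_n$ is a compact polyhedron of dimension $n$, the join of $n+1$ three-point sets. For $n=1$ it is the graph with an edge from each $e_{0j}$ to each $e_{1k}$, the complete bipartite graph $K_{3,3}$.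

\begin{theorem}\label{thm:lower}
Let $n\ge1$. For every order $T$ on $M_n$ there are $x,y\in M_n$ with disjoint supports (so that $|x-y|=2$) and $\operatorname{Snake}_T(x,y)\ge2n+1$.
\end{theorem}

Theorem~\ref{thm:main} follows at once: $s(n)\le2n+1$ by (i), and $s(n)\ge2n+1$ because $M_n$ is a compact metric space of dimension $n$ on which no order has snake number below $2n+1$. For $n=1$ this agrees with (iii). We also prove the upper bound without any compactness assumption.

\begin{theorem}\label{thm:upper}
Let $n\ge0$. Every metric space $M$ (not necessarily compact or separable) with $\dim M\le n$ admits an order $T$ with $\operatorname{Snake}(M,T)\le2n+1$. The constant $2n+1$ is optimal, already for compact polyhedra.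
\end{theorem}

Thus $2n+1$ is the exact constant both for compact polyhedra of dimension at most $n$ and for all metrizable spaces of covering dimension at most $n$.

We begin in Section~\ref{sec:upper} with the upper bound, which explains where the number $2n+1$ comes from. The lower bound rests on a translation of order into topology, carried out in Section~\ref{sec:odd}: an order with snake number at most $s$ assigns to each pair of distinct points, continuously, a unit vector in $\mathbb R^s$ that is reversed when the points are interchanged. The Borsuk--Ulam theorem forbids this when the space of pairs contains a large enough sphere. Section~\ref{sec:tripod} finds such spheres for products of tripods, which gives another proof of (ii), and Section~\ref{sec:join} gains the last unit by passing from products to the join $M_n$. Section~\ref{sec:embed} relates snake numbers to embeddings of polyhedra.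

\section{Convex pieces and the upper bound}\label{sec:upper}

A subset $I$ of an ordered set is \emph{convex} if $u<v<w$ and $u,w\in I$ imply $v\in I$. In Example~\ref{ex:first}(a) small balls are convex; in (b) a small ball around $0$ has two convex pieces, and the snake number rises by one. In general, a snake can visit each convex piece only once.

\begin{lemma}\label{lem:convex}
Let $U$ and $V$ be disjoint subsets of an ordered set. If $U$ is a union of $p$ convex sets and $V$ is a union of $q$ convex sets, then every snake in $(U,V)$ has length at most $p+q-1$.
\end{lemma}

\begin{proof}
Let $a_0<\dots<a_s$ be a snake in $(U,V)$, and suppose that $a_i$ and $a_j$ with $i<j$ lie in the same convex piece $I$. Since $U\cap V=\emptyset$ and $I$ is contained in $U$ or in $V$, the indices $i$ and $j$ have the same parity, so $i<i+1<j$. By convexity $a_{i+1}\in I$. But $a_{i+1}$ belongs to the one of $U,V$ that does not contain $I$, and this set is disjoint from $I$. So the $s+1$ points lie in distinct pieces, and $s+1\le p+q$.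
\end{proof}

\begin{example}\label{ex:tripodorder}
Let a tripod be the union of arcs $L_1,L_2,L_3$ with common endpoint $o$. Order the arc $L_1\cup L_2$ along its length and place $L_3\setminus\{o\}$ above it, increasing away from $o$. Every point other than $o$ has arbitrarily small convex neighborhoods, and $o$ has arbitrarily small neighborhoods that are unions of two convex sets. By Lemma~\ref{lem:convex}, the snake number of this order is at most $2+1-1=2$. So the tripod cannot be the space that forces $s(1)=3$.
\end{example}

To prove the upper bound it suffices to find an order in which every point has small neighborhoods covered by $n+1$ convex pieces, since then Lemma~\ref{lem:convex} gives $(n+1)+(n+1)-1=2n+1$. The pieces must be available at all scales at once, and for this we use a description of dimension by zero-dimensional spaces, which carry a natural order with many convex open sets.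

For a cardinal $\kappa$, the \emph{Baire space} $\kappa^\omega$ is the set of sequences $u=(u_0,u_1,\dots)$ in $\kappa$ with the product topology, $\kappa$ being discrete. For a word $w\in\kappa^\ell$, the \emph{cylinder} $[w]$ is the set of sequences that begin with $w$. Cylinders are open, and distinct cylinders of the same length $\ell$ are disjoint. Well-order $\kappa$ and order $\kappa^\omega$ \emph{lexicographically}: $u<v$ if $u_i<v_i$ at the first index $i$ where $u$ and $v$ differ. This is a total order, and every cylinder $[w]$ is convex. Indeed, let $u<v<u'$ with $u,u'\in[w]$, and suppose that $v$ first differs from $w$ at an index $i<\ell$. Then $i$ is also the first index where $v$ differs from $u$ and from $u'$, so $w_i=u_i<v_i<u'_i=w_i$, which is absurd.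

A map is \emph{closed} if it sends closed sets to closed sets.

\begin{theorem}[Morita \cite{Morita}; see also \cite{Nagata}]\label{thm:morita}
A metrizable space $M$ has $\dim M\le n$ if and only if for some cardinal $\kappa$ there are a subspace $Z\subset\kappa^\omega$ and a closed continuous surjection $f:Z\to M$ all of whose fibers have at most $n+1$ points.
\end{theorem}

For the circle one may take $Z=\{0,1\}^\omega$ and let $f$ send a sequence to the number with that binary expansion, modulo $1$. The fibers have at most two points, and $f$ is closed because $Z$ is compact. Representing each point of $[0,1)$ by its expansion that does not end in $111\dots$ and comparing lexicographically, we recover the order of Example~\ref{ex:first}(b). The general construction is the same.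

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:upper}]
Let $f:Z\to M$ be as in Theorem~\ref{thm:morita}. Choose $r:M\to Z$ with $f\circ r=\mathrm{id}$ (no continuity is required), and let $x<_Ty$ if and only if $r(x)<r(y)$. Since $r$ is injective, $T$ is an order. Since $r$ is increasing, the preimage $r^{-1}([w])$ of a cylinder is convex for $T$.

Let $x\ne y$. The set $f^{-1}(x)\cup f^{-1}(y)$ is finite, so there is an $\ell$ such that its points have pairwise distinct initial segments of length $\ell$. Let $U$ be the union of the cylinders of length $\ell$ that contain a point of $f^{-1}(x)$, and let $V$ be the same for $f^{-1}(y)$. Each of $U,V$ is a union of at most $n+1$ cylinders, and $U\cap V=\emptyset$, because the two fibers are disjoint and no cylinder of length $\ell$ contains two of their points.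

The set $Z\setminus U$ is closed in $Z$ and misses $f^{-1}(x)$, so $f(Z\setminus U)$ is closed in $M$ and misses $x$. Hence $B_\varepsilon(x)\cap f(Z\setminus U)=\emptyset$, that is, $f^{-1}(B_\varepsilon(x))\subset U$, for all small $\varepsilon$. The same argument gives $f^{-1}(B_\varepsilon(y))\subset V$ for small $\varepsilon$. As $r(a)\in f^{-1}(a)$ for all $a\in M$, we obtain $B_\varepsilon(x)\subset r^{-1}(U)$ and $B_\varepsilon(y)\subset r^{-1}(V)$. The sets $r^{-1}(U)$ and $r^{-1}(V)$ are disjoint, and each is a union of at most $n+1$ convex sets. By Lemma~\ref{lem:convex}, every snake in $(B_\varepsilon(x),B_\varepsilon(y))$ has length at most $2n+1$, and \eqref{eq:threshold} gives $\operatorname{Snake}_T(x,y)\le2n+1$.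
\end{proof}

\begin{remark}
Closedness of $f$ is what confines a small ball around $x$ to the cylinders around the fiber of $x$, and it cannot be dropped. For any $M$, identify $M$ with a cardinal $\kappa$ and let $Z=\{(m,0,0,\dots):m\in\kappa\}$. This $Z$ is discrete, so $(m,0,0,\dots)\mapsto m$ is a continuous bijection $Z\to M$ with one-point fibers; yet the circle has no order with snake number $1$ (Example~\ref{ex:s1}).
\end{remark}

The optimality claim in Theorem~\ref{thm:upper} is proved at the end of Section~\ref{sec:join}.

\section{From an order to an odd map}\label{sec:odd}

Let $M$ be a metric space with metric $d$ and an order $T$. Its \emph{deleted product} is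
\[
\widetilde M=\{(x,y)\in M\times M:\ x\ne y\}
\]
with the max-metric, and $\tau(x,y)=(y,x)$ is the swap, an isometry of $\widetilde M$. A map $g$ from a $\tau$-invariant set $D\subset\widetilde M$ to $\mathbb R^k$ is \emph{odd} if $g\circ\tau=-g$; a map $F$ between subsets of Euclidean spaces is \emph{odd} if $F(-z)=-F(z)$; and a map $h:S^m\to\widetilde M$ is \emph{equivariant} if $h(-w)=\tau h(w)$. Here $S^m$ is the unit sphere in $\mathbb R^{m+1}$. We use the \emph{Borsuk--Ulam theorem}: every continuous odd map $S^k\to\mathbb R^k$ has a zero. In particular there is no continuous odd map $S^k\to S^{k-1}$.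

Regard the snake number as a function on the deleted product,
\[
a:\widetilde M\to\{0,1,2,\dots\}\cup\{\infty\},\qquad a(x,y)=\operatorname{Snake}_T(x,y).
\]
Two properties of $a$ are all we need from the order. The first is that $a$ distinguishes a pair from its swap: in the terms of the proof, one of the two balls ``starts first''.

\begin{lemma}\label{lem:differ}
Let $(x,y)\in\widetilde M$ with $a(x,y)<\infty$ and $a(y,x)<\infty$. Then $|a(x,y)-a(y,x)|=1$.
\end{lemma}

\begin{proof}
Dropping the first point of a snake of length $k\ge1$ in $(U_1,U_2)$ leaves a snake of length $k-1$ in $(U_2,U_1)$. Hence $a(y,x)\ge a(x,y)-1$ and $a(x,y)\ge a(y,x)-1$, and it remains to exclude $a(x,y)=a(y,x)=k$. Suppose this holds. By \eqref{eq:threshold} there is $\varepsilon>0$ such that the balls $U=B_\varepsilon(x)$ and $V=B_\varepsilon(y)$ are disjoint and neither $(U,V)$ nor $(V,U)$ contains a snake of length $k+1$. Both pairs contain snakes of length $k$, say $p_0<\dots<p_k$ in $(U,V)$ and $q_0<\dots<q_k$ in $(V,U)$. Since $p_0\in U$ and $q_0\in V$, these two points are distinct, hence comparable. If $p_0<q_0$, then $p_0<q_0<q_1<\dots<q_k$ is a snake of length $k+1$ in $(U,V)$. If $q_0<p_0$, then $q_0<p_0<p_1<\dots<p_k$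 is a snake of length $k+1$ in $(V,U)$. Either case is a contradiction.
\end{proof}

The comparison of $p_0$ and $q_0$ is the place where the order must be total. For the empty relation, which is irreflexive and transitive, one would have $a\equiv0$, and nothing below would survive. The second property is upper semicontinuity.

\begin{lemma}\label{lem:closed}
For every integer $k\ge0$ the set $\{p\in\widetilde M: a(p)\ge k+1\}$ is closed in $\widetilde M$.
\end{lemma}

\begin{proof}
Let $a(x,y)\le k$, and choose $\varepsilon$ such that $(B_\varepsilon(x),B_\varepsilon(y))$ contains no snake of length $k+1$. If $(x',y')\in\widetilde M$ satisfies $d(x,x')<\varepsilon/2$ and $d(y,y')<\varepsilon/2$, then $B_{\varepsilon/2}(x')\subset B_\varepsilon(x)$ and $B_{\varepsilon/2}(y')\subset B_\varepsilon(y)$, so $a(x',y')\le k$ by \eqref{eq:threshold}. Thus the complement is open.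
\end{proof}

The whole method is visible in the smallest case.

\begin{example}\label{ex:s1}
Suppose $\operatorname{Snake}(M,T)\le1$. By Lemma~\ref{lem:differ}, one of $a(x,y)$, $a(y,x)$ is $1$ and the other is $0$, and by Example~\ref{ex:first}(a), $a(x,y)=1$ exactly when $x<y$. By Lemma~\ref{lem:closed} the set $\{x<y\}$ is closed in $\widetilde M$, and so is its image $\{y<x\}$ under $\tau$. Therefore the function equal to $+1$ on the first set and $-1$ on the second is a continuous odd map $\widetilde M\to S^0=\{\pm1\}$. It is constant along paths, so no path in $\widetilde M$ joins a pair to its swap.

On the circle $\mathbb R/\mathbb Z$ such a path exists: $t\mapsto(t,t+\frac12)$ for $0\le t\le\frac12$. On a tripod with center $o$ and endpoints $v_1,v_2,v_3$, move one point at a time along a leg that the other point does not occupy: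
\begin{equation}\label{eq:path}
\begin{gathered}
(v_1,o)\to(v_1,v_3)\to(o,v_3)\to(v_2,v_3)\\
\to(v_2,o)\to(v_2,v_1)\to(o,v_1).
\end{gathered}
\end{equation}
So every order on the circle or on the tripod has snake number at least $2$, and by Examples~\ref{ex:first}(b) and~\ref{ex:tripodorder} the value $2$ is attained.
\end{example}

For larger snake numbers the sign of $a-a\circ\tau$ is still defined and odd, but it is no longer continuous. The order on the circle in Example~\ref{ex:first}(b) shows what happens. The sign is $+1$ where $0<x<y$ and $-1$ where $0<y<x$, so it jumps when $x$ crosses the cut point $0$. On the set where it jumps, however, the snake numbers are higher: $\{a,a\circ\tau\}=\{1,2\}$ instead of $\{0,1\}$. So one should use a first coordinate that carries the sign at the level $\{0,1\}$ and tapers off to $0$ toward the pairs $(0,y)$ and $(x,0)$, and a second coordinate that is positive at the pairs $(0,y)$ and negative at the pairs $(x,0)$. Distances to the closed sets of Lemma~\ref{lem:closed} provide such coordinates, one for each level.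

\begin{theorem}\label{thm:odd}
Let $s\ge1$ be an integer and let $D\subset\widetilde M$ be a nonempty $\tau$-invariant set with $\operatorname{Snake}_T(x,y)\le s$ for all $(x,y)\in D$. Then there is a continuous odd map $g:D\to S^{s-1}$, that is, $g(y,x)=-g(x,y)$.
\end{theorem}

\begin{proof}
For $0\le k\le s-1$ let $A_k=\{q\in D:a(q)\ge k+1\}$, and let $\alpha_k(p)$ be the distance from $p\in D$ to $A_k$, with $\alpha_k\equiv1$ if $A_k=\emptyset$. The function $\alpha_k$ is continuous and nonnegative, and since $A_k$ is closed in $D$ by Lemma~\ref{lem:closed}, it vanishes exactly on $A_k$:
\begin{equation}\label{eq:alpha}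
\alpha_k(p)>0\iff a(p)\le k .
\end{equation}
Since $D$ is $\tau$-invariant, we may put
\[
f_k=\alpha_k\circ\tau-\alpha_k\qquad(0\le k\le s-1).
\]
Each $f_k$ is continuous, and $f_k\circ\tau=\alpha_k-\alpha_k\circ\tau=-f_k$ because $\tau\circ\tau=\mathrm{id}$.

We claim that $f=(f_0,\dots,f_{s-1}):D\to\mathbb R^s$ has no zero. Let $p\in D$. Both $a(p)$ and $a(\tau p)$ are at most $s$, and they are different by Lemma~\ref{lem:differ}; so $m=\min(a(p),a(\tau p))$ satisfies $0\le m\le s-1$. If $a(\tau p)=m<a(p)$, then \eqref{eq:alpha} gives $\alpha_m(\tau p)>0$ and $\alpha_m(p)=0$, so $f_m(p)>0$. If $a(p)=m<a(\tau p)$, then $\alpha_m(p)>0$ and $\alpha_m(\tau p)=0$, so $f_m(p)<0$. Dividing $f$ by its Euclidean norm gives the required map $g$.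
\end{proof}

The bound $a\le s$ fixes the number of coordinates: between the $s+1$ values $0,\dots,s$ there are $s$ thresholds, and some threshold separates $a(p)$ from $a(\tau p)$. At a pair with $a(p)=a(\tau p)=\infty$, as in Example~\ref{ex:first}(c), no threshold does.

\begin{corollary}\label{cor:obstruction}
Let $M$ be a metric space and $m\ge1$. If there is no continuous odd map $\widetilde M\to S^{m-1}$, then $\operatorname{Snake}(M,T)\ge m+1$ for every order $T$ on $M$. In particular, this holds whenever there is a continuous equivariant map $S^m\to\widetilde M$.
\end{corollary}

\begin{proof}
The hypothesis forces $\widetilde M\ne\emptyset$, since the empty map is odd. If $\operatorname{Snake}(M,T)\le m$, then Theorem~\ref{thm:odd} with $D=\widetilde M$ gives an odd map to $S^{m-1}$. For the second statement, if $h:S^m\to\widetilde M$ is equivariant and $g:\widetilde M\to S^{m-1}$ is odd, then $g\circ h:S^m\to S^{m-1}$ is odd, contrary to the Borsuk--Ulam theorem.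
\end{proof}

\section{Two points on a tripod}\label{sec:tripod}

To apply Corollary~\ref{cor:obstruction} we need spheres in deleted products. The path \eqref{eq:path} followed by its swap is an equivariant circle in the deleted product of a tripod. We put coordinates on this circle in a form that multiplies well.

Let $Y_\infty\subset\mathbb R^3$ be the union of the three nonnegative coordinate half-axes, that is, the set of vectors $u\ge0$ with at most one nonzero coordinate. The set $Y=\{u\in Y_\infty:|u|\le1\}$ is a tripod with center $0$ and endpoints $e_1,e_2,e_3$. In \eqref{eq:path} the two points always have disjoint supports, and such a pair $(u,v)$ is determined by the single vector $z=u-v$. For any vector $z$ let $z^+$ and $z^-$ be its coordinatewise positive and negative parts, $z^\pm_j=\max(\pm z_j,0)$. They depend continuously on $z$, have disjoint supports, and satisfy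
\begin{equation}\label{eq:pm}
z=z^+-z^-,\qquad(-z)^+=z^-,\qquad(-z)^-=z^+ .
\end{equation}
Both $z^+$ and $z^-$ lie in $Y_\infty$ exactly when $z$ lies in
\[
C=\{z\in\mathbb R^3:\text{at most one }z_j\text{ is positive and at most one is negative}\}.
\]
So $C$ parametrizes the pairs of points of $Y_\infty$ with disjoint supports, and by \eqref{eq:pm} the swap becomes $z\mapsto-z$. The set $C$ is the union of the six quadrants spanned by $e_j$ and $-e_k$, $j\ne k$, and these fit together to a plane (Figure~\ref{fig:hexagon}).

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw[->] (0,0)--(0:1.4) node[right]{$e_1$};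
\draw[->] (0,0)--(60:1.4) node[above right]{$-e_3$};
\draw[->] (0,0)--(120:1.4) node[above left]{$e_2$};
\draw[->] (0,0)--(180:1.4) node[left]{$-e_1$};
\draw[->] (0,0)--(240:1.4) node[below left]{$e_3$};
\draw[->] (0,0)--(300:1.4) node[below right]{$-e_2$};
\node at (30:0.7) {$(1,3)$}; \node at (90:0.7) {$(2,3)$};
\node at (150:0.7) {$(2,1)$}; \node at (210:0.7) {$(3,1)$};
\node at (270:0.7) {$(3,2)$}; \node at (330:0.7) {$(1,2)$};
\draw[dashed,->] (0:1.15) arc (0:180:1.15);
\end{tikzpicture}
\caption{Pairs $(u,v)$ of points on different legs of a tripod form a plane: the vectors $u-v\in\mathbb R^3$, seen along the direction $(1,1,1)$. In the sector $(j,k)$ the point $u$ is on leg $j$ and $v$ is on leg $k$; on the ray $e_j$ the point $v$ is at the center, on the ray $-e_k$ the point $u$ is. Swapping $u$ and $v$ is the rotation by $\pi$. The dashed half-turn interchanges two points without collision.}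
\label{fig:hexagon}
\end{figure}

\begin{lemma}\label{lem:plane}
There is an odd homeomorphism $\mu:\mathbb R^2\to C$. Consequently, for every $m\ge1$ there is a continuous odd map $\mu_m:S^{2m-1}\to C^m\setminus\{0\}$.
\end{lemma}

\begin{proof}
Let $\operatorname{med}(z)=z_1+z_2+z_3-\max_jz_j-\min_jz_j$ be the median of the coordinates of $z\in\mathbb R^3$, and let $\mathbf 1=(1,1,1)$. The median is continuous and odd, and $\operatorname{med}(z+t\mathbf 1)=\operatorname{med}(z)+t$. At most one coordinate of $z$ is positive if and only if $\operatorname{med}(z)\le0$, and at most one is negative if and only if $\operatorname{med}(z)\ge0$. Hence $C=\{z:\operatorname{med}(z)=0\}$, and each line parallel to $\mathbf 1$ meets $C$ in exactly one point. Define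
\[
\mu(\xi,\eta)=(\xi,\eta,0)-\operatorname{med}(\xi,\eta,0)\,\mathbf 1,\qquad \nu(z)=(z_1-z_3,\ z_2-z_3).
\]
Both maps are continuous and odd, and $\mu$ takes values in $C$. Since $\nu(\mathbf 1)=0$ and $\nu$ is linear, $\nu(\mu(\xi,\eta))=\nu(\xi,\eta,0)=(\xi,\eta)$. For $z\in C$ we have $\mu(\nu(z))=(z-z_3\mathbf 1)-\operatorname{med}(z-z_3\mathbf 1)\mathbf 1=z-z_3\mathbf 1+z_3\mathbf 1=z$. So $\mu$ is a homeomorphism with inverse $\nu|_C$. The product $\mu\times\dots\times\mu:\mathbb R^{2m}\to C^m$ is again an odd homeomorphism and sends only $0$ to $0$; let $\mu_m$ be its restriction to $S^{2m-1}$.
\end{proof}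

Three legs are needed here. With two legs, the analog of $C$ is the set $\{z_1z_2\le0\}\subset\mathbb R^2$, two opposite quadrants that fall apart when the origin is removed, in accordance with the fact that an interval has an order with snake number $1$. Each tripod factor contributes two dimensions to the sphere but only one to the space, and this gives fact (ii).

\begin{proposition}\label{prop:tripods}
Let $n\ge1$. For every order $T$ on the product of $n$ tripods, some pair of points has snake number at least $2n$.
\end{proposition}

\begin{proof}
The snake number depends only on the topology, so we may work with $Y^n\subset\mathbb R^{3n}$. By compactness there is $c>0$ with $c\,|\mu_n(w)|\le1$ for all $w\in S^{2n-1}$. Put $h(w)=(cz^+,cz^-)$, where $z=\mu_n(w)$. Each block of $cz^+$ and of $cz^-$ lies in $Y_\infty$ and has norm at most $1$, so both points lie in $Y^n$; they are distinct because $z^+-z^-=z\ne0$. By \eqref{eq:pm}, the continuous map $h:S^{2n-1}\to\widetilde{Y^n}$ is equivariant. Corollary~\ref{cor:obstruction} with $m=2n-1$ gives $\operatorname{Snake}(Y^n,T)\ge2n$, and since snake numbers are integers or $\infty$, some pair has snake number at least $2n$.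
\end{proof}

\section{The join of three-point sets}\label{sec:join}

To reach $2n+1$ in dimension $n$, start one dimension higher. The product of $n+1$ tripods forces snake number $2n+2$ but has dimension $n+1$. By definition,
\[
M_n=\{x\in(Y_\infty)^{n+1}:|x|=1\},
\]
so $M_n$ is a cross-section of the cone $(Y_\infty)^{n+1}$ and has dimension only $n$. We show that passing to the cross-section lowers the bound by one, from $2n+2$ to $2n+1$, while passing from $Y^{n+1}$ to $Y^n$ lowers the bound of Proposition~\ref{prop:tripods} by two.

Let $D_n\subset\widetilde{M_n}$ be the set of pairs with disjoint supports. It is $\tau$-invariant and contains $(e_{01},e_{02})$. For $n=1$ it consists of the pairs of points lying in disjoint edges of $K_{3,3}$; each of the $9$ edges is disjoint from $4$ others, so $D_1$ is a union of $36$ squares.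

A vector $z\in C^{n+1}$ gives two points $z^+,z^-$ of the cone, and we would like to project them to $M_n$ by normalizing. The difficulty is that this fails where $z^+=0$ or $z^-=0$, so we do not obtain an equivariant map from $S^{2n+1}$ to $D_n$, and Corollary~\ref{cor:obstruction} does not apply directly. But at such a point $z\neq0$ the odd function $|z^+|-|z^-|$ is nonzero. So we damp the given odd map to $0$ at these points and add $|z^+|-|z^-|$ as one more coordinate. This extra coordinate is the unit that is lost. In Figure~\ref{fig:hexagon}, which is the case of one block, normalization fails on the six rays, and $|z^+|-|z^-|$ vanishes on the bisectors of the six sectors, which correspond to the six ordered pairs of distinct points of a three-point set.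

\begin{proposition}\label{prop:noodd}
Let $n\ge1$. There is no continuous odd map $D_n\to S^{2n-1}$.
\end{proposition}

\begin{proof}
Suppose $g:D_n\to S^{2n-1}\subset\mathbb R^{2n}$ is continuous and odd. Define $G=(G_1,G_2):C^{n+1}\to\mathbb R\times\mathbb R^{2n}$ by $G_1(z)=|z^+|-|z^-|$ and
\[
G_2(z)=\begin{cases}|z^+|\,|z^-|\;g\Bigl(\dfrac{z^+}{|z^+|},\dfrac{z^-}{|z^-|}\Bigr)&\text{if }z^+\ne0\text{ and }z^-\ne0,\\[2mm] 0&\text{otherwise.}\end{cases}
\]

\emph{$G$ is well defined.} If $z^+,z^-\ne0$, then $z^+/|z^+|$ and $z^-/|z^-|$ are nonnegative, have norm $1$, and have at most one nonzero coordinate in each block; so they lie in $M_n$. Their supports are disjoint, so the pair lies in $D_n$.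

\emph{$G$ is continuous.} The function $G_1$ is continuous, and $G_2$ is continuous on the open set where $z^+,z^-\ne0$, being built from continuous maps there. Since $g$ takes values in the unit sphere, the Euclidean norm of $G_2(z)$ equals $|z^+|\,|z^-|$ for all $z$. This tends to $0$ as $z$ approaches a point where $z^+=0$ or $z^-=0$, so $G_2$ is continuous at those points too.

\emph{$G$ is odd.} By \eqref{eq:pm}, replacing $z$ by $-z$ interchanges $z^+$ and $z^-$. This changes the sign of $G_1$, preserves the factor $|z^+|\,|z^-|$, and swaps the two arguments of $g$, which changes the sign of $G_2$.

\emph{$G$ vanishes only at $0$.} If $G(z)=0$, then $|z^+|=|z^-|$ from the first component and $|z^+|\,|z^-|=0$ from the norm of the second. Hence $z^+=z^-=0$ and $z=0$.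

With $\mu_{n+1}$ from Lemma~\ref{lem:plane}, the composition $G\circ\mu_{n+1}:S^{2n+1}\to\mathbb R^{2n+1}$ is a continuous odd map without zeros. This contradicts the Borsuk--Ulam theorem.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
If $\operatorname{Snake}_T(x,y)\le2n$ for all $(x,y)\in D_n$, then Theorem~\ref{thm:odd} with $D=D_n$ and $s=2n$ gives a continuous odd map $D_n\to S^{2n-1}$, contrary to Proposition~\ref{prop:noodd}. So some $(x,y)\in D_n$ has $\operatorname{Snake}_T(x,y)\ge2n+1$, and disjointness of the supports gives $|x-y|=|x|+|y|=2$.
\end{proof}

Because Theorem~\ref{thm:odd} applies to the subset $D_n$ and not only to the whole deleted product, the proof locates the extremal pair: its points lie in disjoint faces of $M_n$, at the largest possible distance.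

\begin{proof}[Proof of optimality in Theorem~\ref{thm:upper}]
For $n\ge1$, the compact polyhedron $M_n$ has dimension $n$, and every order on it has snake number at least $2n+1$ by Theorem~\ref{thm:lower}. For $n=0$, a two-point space is a compact polyhedron of dimension $0$, and every order on it has snake number at least $1$ by Example~\ref{ex:first}(a).
\end{proof}

\section{Orders and embeddings of polyhedra}\label{sec:embed}

Odd maps on the deleted product also arise from embeddings: if $\varphi:M\to\mathbb R^m$ is continuous and injective, then
\[
(x,y)\longmapsto\frac{\varphi(x)-\varphi(y)}{\|\varphi(x)-\varphi(y)\|}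
\]
(with the Euclidean norm) is a continuous odd map $\widetilde M\to S^{m-1}$. For instance, Proposition~\ref{prop:noodd} shows that $M_n$ does not embed in $\mathbb R^{2n}$; for $n=1$ this says that $K_{3,3}$ is not planar. By Theorem~\ref{thm:odd}, an order with snake number at most $m$ produces a map of the same kind. For polyhedra in a suitable range of dimensions, such a map conversely produces an embedding. A \emph{PL embedding} of a compact polyhedron is an injective map that is affine on each simplex of some subdivision.

\begin{theorem}[Haefliger--Weber \cite{Weber}]\label{thm:weber}
Let $M$ be a compact $n$-dimensional polyhedron and let $2m\ge3(n+1)$. If there is a continuous odd map $\widetilde M\to S^{m-1}$, then $M$ has a PL embedding in $\mathbb R^m$.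
\end{theorem}

\begin{corollary}\label{cor:embed}
Let $M$ be a compact $n$-dimensional polyhedron.
\begin{itemize}
\item[(a)] If $2m\ge3(n+1)$ and $M$ admits an order $T$ with $\operatorname{Snake}(M,T)\le m$, then $M$ embeds in $\mathbb R^m$.
\item[(b)] If $n\ge3$ and $M$ does not embed in $\mathbb R^{2n}$, then the minimum of $\operatorname{Snake}(M,T)$ over all orders $T$ on $M$ is exactly $2n+1$.
\end{itemize}
\end{corollary}

\begin{proof}
(a) If $M$ is a single point, there is nothing to prove. Otherwise Theorem~\ref{thm:odd} with $D=\widetilde M$ and $s=m$ gives a continuous odd map $\widetilde M\to S^{m-1}$, and Theorem~\ref{thm:weber} applies.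

(b) For $m=2n$ the condition $2m\ge3(n+1)$ reads $4n\ge3n+3$, that is, $n\ge3$. By (a), no order on $M$ has snake number at most $2n$, and by Theorem~\ref{thm:upper} some order has snake number at most $2n+1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mitrofanov}
Ivan Mitrofanov, \emph{Total orders on compact metric spaces and covering dimension}, arXiv:2206.06099 (2022).

\bibitem{Morita}
K. Morita, Sci. Rep. Tokyo Kyoiku Daigaku A \textbf{5} (1955).

\bibitem{Nagata}
J. Nagata, \emph{Modern Dimension Theory}.

\bibitem{Weber}
C. Weber, Comment. Math. Helv. \textbf{42} (1967).

\end{thebibliography}
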